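# A threshold at $p=n-1$: entire solutions of quasilinear equations with measure data

## 1. Uniqueness holds for all operators exactly when $p\ge n-1$

**Main Theorem.** Let $1<p<n$. Call $\mathcal A:\mathbb R^n\times\mathbb R^n\to\mathbb R^n$ *admissible* if for some constants $0<\alpha\le\beta$:

- (S1) $\mathcal A(x,\xi)$ is measurable in $x$ and continuous in $\xi$;
- (S2) $\mathcal A(x,\xi)\cdot\xi\ge\alpha|\xi|^p$ and $|\mathcal A(x,\xi)|\le\beta|\xi|^{p-1}$;
- (S3) $(\mathcal A(x,\xi_1)-\mathcal A(x,\xi_2))\cdot(\xi_1-\xi_2)>0$ whenever $\xi_1\neq\xi_2$.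

For a nonnegative locally finite (Radon) measure $\sigma$ on $\mathbb R^n$ consider the problem
$$-\mathrm{div}\,\mathcal A(x,\nabla u)=\sigma,\quad u\ge0\ \text{ in }\mathbb R^n,\qquad \liminf_{|x|\to\infty}u=0, \tag{$\ast$}$$
and the condition
$$\mathbf W_{1,p}\sigma(x)=\int_0^\infty\Big(\frac{\sigma(B_t(x))}{t^{n-p}}\Big)^{\frac1{p-1}}\frac{dt}t<\infty\quad\text{for some }x\in\mathbb R^n . \tag{F}$$
Write $\sigma<<\mathrm{cap}_p$ if $\sigma(E)=0$ for every Borel set $E$ of zero $p$-capacity.

**Theorem A.** Let $1<p<n-1$. There are an admissible $\mathcal A$, of the form $\mathcal A(x,\cdot)=\nabla_\xi\Psi(x,\cdot)$ with $\Psi(x,\cdot)$ a $C^1$ strictly convex function, and a measure $\sigma<<\mathrm{cap}_p$ satisfying (F) and $\sigma(B_R)\le CR$ for $R\ge1$, such that $(\ast)$ has two different bounded, locally Lipschitz $\mathcal A$-superharmonic solutions $u\le v$, $u\neq v$. In particular $v$ is not the minimal solution.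

**Theorem B.** Let $1<p<n$, let $\mathcal A$ be admissible, let $\sigma$ satisfy (F) and $\sigma<<\mathrm{cap}_p$. Assume either $p\ge n-1$, or $p<n-1$ and $\liminf_{R\to\infty}\sigma(B_R(0))/R=0$. Then $(\ast)$ has exactly one $\mathcal A$-superharmonic solution.

**Corollary C.** Fix $1<p<n$. The statement "for all admissible $\mathcal A$ and all $\sigma<<\mathrm{cap}_p$ with (F), problem $(\ast)$ has exactly one $\mathcal A$-superharmonic solution" is true if and only if $p\ge n-1$. For $p<n-1$ the condition $\liminf_{R\to\infty}\sigma(B_R)/R=0$ in Theorem B cannot be weakened to $\sigma(B_R)=O(R)$.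

Here and below $B_r=B_r(0)$. The underlying question is taken from Nguyen Cong Phuc and Igor E. Verbitsky, "Uniqueness of entire solutions to quasilinear equations of p-Laplace type", arXiv:2208.13272 (2022). In plain words: we prescribe the sources $\sigma$ on all of space and ask the solution to be nonnegative and to come down to $0$ somewhere at infinity. Under (F) and $\sigma<<\mathrm{cap}_p$ there is always a smallest solution. Is it the only one? The answer is no in general: already for $n=4$, $p=2$ some admissible operator has two solutions. The class of all admissible operators is the subject here. Whether the specific operator $\Delta_p$ can serve in Theorem A is not decided in these notes.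

Two remarks on the hypotheses. First, the condition at infinity is a $\liminf$, not a limit, so a solution may stay equal to $1$ along a whole line running to infinity. This will matter. Second, the number $n-1$ enters through (F). If $\sigma(B_t)\ge ct$ for all large $t$, the tail of the integral in (F) at $x=0$ is at least a constant times $\int^\infty t^{\frac{1+p-n}{p-1}}\frac{dt}t$, which diverges exactly when $p\ge n-1$ (and since $B_t\subset B_{2t}(x)$ for $t\ge|x|$, it then diverges at every $x$). So for $p\ge n-1$, (F) already forces $\liminf_{R\to\infty}\sigma(B_R)/R=0$. Mass spread evenly along a line is compatible with (F) only for $p<n-1$.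

## 2. Superharmonic functions, Riesz measures, capacity

**Definition (weak supersolution).** $z\in W^{1,p}_{\rm loc}$ is a weak supersolution if $\int\mathcal A(x,\nabla z)\cdot\nabla\varphi\,dx\ge0$ for all $0\le\varphi\in C_c^\infty$. As $\mathcal A(x,\nabla z)\in L^{p'}_{\rm loc}$ with $p'=\frac p{p-1}$, mollification allows every $0\le\varphi\in W^{1,p}$ with compact support.

**Definition ($\mathcal A$-superharmonic).** A function $h$ is $\mathcal A$-harmonic in an open set if it is a continuous $W^{1,p}_{\rm loc}$ weak solution of $\mathrm{div}\,\mathcal A(x,\nabla h)=0$ there. A lower semicontinuous $u:\mathbb R^n\to(-\infty,\infty]$, $u\not\equiv\infty$, is $\mathcal A$-superharmonic if for every bounded open $D$ and every $h\in C(\overline D)$ that is $\mathcal A$-harmonic in $D$, $u\ge h$ on $\partial D$ implies $u\ge h$ in $D$.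

For such $u$ the truncations $\min\{u,k\}$ lie in $W^{1,p}_{\rm loc}$. The *generalized gradient* is $\nabla u:=\lim_{k\to\infty}\nabla\min\{u,k\}$ a.e. Then $-\mathrm{div}\,\mathcal A(x,\nabla u)$ is a nonnegative Radon measure, the *Riesz measure* $\mu[u]$:
$$\int\mathcal A(x,\nabla u)\cdot\nabla\varphi\,dx=\int\varphi\,d\mu[u],\qquad\varphi\in C_c^\infty .$$

**Definition (solutions).** An $\mathcal A$-superharmonic solution of $(\ast)$ is a nonnegative $\mathcal A$-superharmonic $u$ on $\mathbb R^n$ with $\mu[u]=\sigma$ and $\liminf_{|x|\to\infty}u=0$. It is *minimal* if $u\le v$ in $\mathbb R^n$ for every $\mathcal A$-superharmonic solution $v$. A minimal solution is unique if it exists.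

**Definition (capacity).** For compact $K$, $\mathrm{cap}_p(K)=\inf\{\int|\nabla\varphi|^p:\varphi\in C_c^\infty,\ \varphi\ge1\text{ on }K\}$, extended to open sets by inner and then to all sets by outer approximation. "Quasi-everywhere" (q.e.) means off a set of zero $p$-capacity. A function is quasicontinuous if for each $\delta>0$ it is continuous when restricted to the complement of some open set of capacity less than $\delta$.

**Example.** Take $\mathcal A=\xi|\xi|^{p-2}$ and $u=|x|^{-a}$ with $a=\frac{n-p}{p-1}$. Since $(a+1)(p-1)=n-1$, we get $|\nabla u|^{p-2}\nabla u=-a^{p-1}x/|x|^n$, which is divergence free off the origin, and $\mu[u]$ is a positive multiple of $\delta_0$. Here $|\nabla u|^{p}=a^p|x|^{-(n-1)p/(p-1)}$ is not integrable at $0$, because $(n-1)p\ge n(p-1)$. So $u\notin W^{1,p}_{\rm loc}$, and this is why truncations are needed. On the other hand $|\nabla u|^{p-1}$ is a multiple of $|x|^{1-n}$ and is locally integrable. The measure $\delta_0$ satisfies (F) at every $x\ne0$,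 since $\mathbf W_{1,p}\delta_0(x)=\int_{|x|}^\infty t^{-\frac{n-p}{p-1}}\frac{dt}t$. It violates $\sigma<<\mathrm{cap}_p$: cutoffs at scale $r$ around $0$ have energy of order $r^{n-p}\to0$, so $\mathrm{cap}_p(\{0\})=0$.

**Facts used.** They hold under (S1)–(S3). From here on $C,c>0$ depend only on $n,p,\alpha,\beta$ unless indicated, and may change from line to line.

- (K0) If $\sigma$ satisfies (F) and $\sigma<<\mathrm{cap}_p$, then $(\ast)$ has a (unique) minimal $\mathcal A$-superharmonic solution.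
- (K1) (Kilpeläinen–Malý, Acta Math. 172 (1994)) If $u\ge0$ is $\mathcal A$-superharmonic in $\mathbb R^n$ and $\mu=\mu[u]$, then for all $r>0$, $u(x)\le C\inf_{B_r(x)}u+C\int_0^{2r}(\mu(B_t(x))t^{p-n})^{\frac1{p-1}}\frac{dt}t$. If $\liminf_{|x|\to\infty}u=0$, then $\inf_{B_r(x)}u\to0$ as $r\to\infty$, and so $u\le C_0\mathbf W_{1,p}\mu$ everywhere.
- (K2) (Heinonen–Kilpeläinen–Martio, *Nonlinear Potential Theory of Degenerate Elliptic Equations*; Kilpeläinen–Malý) An $\mathcal A$-superharmonic $u$ is quasicontinuous, $\mathrm{cap}_p\{u=\infty\}=0$, $u(x)=\operatorname{ess\,liminf}_{y\to x}u(y)$, and $\min\{u,k\}$ is a weak supersolution in $W^{1,p}_{\rm loc}$. If $\mathrm{cap}_p(E)=0$, then $\mathcal H^s(E)=0$ for all $s>n-p$.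
- (K3) (Kilpeläinen–Kuusi–Tuhola-Kujanpää, *Superharmonic functions are locally renormalized solutions*, Ann. IHP Anal. Non Linéaire 28 (2011)) If $u$ is $\mathcal A$-superharmonic and $\mu[u]=\sigma<<\mathrm{cap}_p$, then for every $g\in W^{1,\infty}(\mathbb R)$ with $g'$ compactly supported and every $\varphi\in C_c^\infty$,
$$\int\mathcal A(x,\nabla u)\cdot\nabla u\,g'(u)\varphi\,dx+\int\mathcal A(x,\nabla u)\cdot\nabla\varphi\,g(u)\,dx=\int g(u)\varphi\,d\sigma. \tag{1}$$
- (K4) (weak Harnack inequality, Trudinger, CPAM 20 (1967)) If $z\ge0$ is a weak supersolution and $0<\gamma<\frac{n(p-1)}{n-p}$, then $\big(|B_{2r}|^{-1}\int_{B_{2r}}z^\gamma\big)^{1/\gamma}\le C_\gamma\,\operatorname{ess\,inf}_{B_r}z$, for balls with any common center.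

Formally, (1) is the equation tested with $g(u)\varphi$. Its point is that it makes sense although $u$ may be unbounded.

## 3. Cases that can be settled by hand

*No source.* If $\sigma=0$, then (K1) gives $u\le C_0\mathbf W_{1,p}0=0$. So $u=0$ is the only solution.

*The Laplacian.* Let $p=2<n$, $\mathcal A(x,\xi)=\xi$, let $u$ be the minimal solution and $v$ any solution. Both are locally integrable with $-\Delta u=-\Delta v=\sigma$ in the sense of distributions. Hence $v-u\ge0$ agrees a.e. with a nonnegative harmonic function on $\mathbb R^n$, which is a constant $c\ge0$ by Liouville's theorem. Then $v=u+c\ge c$ a.e., hence everywhere by the ess-liminf property in (K2), and $\liminf_{|x|\to\infty}v=0$ forces $c=0$.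

*Linear operators with measurable coefficients.* Let $p=2$ and $\mathcal A(x,\xi)=L(x)\xi$ be admissible, and let $u\le v$ be solutions that lie in $W^{1,2}_{\rm loc}$. Then $w=v-u\ge0$ is a weak solution of $\mathrm{div}(L\nabla w)=0$. Moser's Harnack inequality applied to $w-\operatorname{ess\,inf}_{\mathbb R^n} w$ gives $\operatorname{ess\,sup}_{B_r}(w-\operatorname{ess\,inf}_{\mathbb R^n} w)\le C\,\operatorname{ess\,inf}_{B_r}(w-\operatorname{ess\,inf}_{\mathbb R^n} w)\to0$ as $r\to\infty$. So $w$ is constant, and the constant is $0$ as before.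

The plan "the difference solves a Liouville-type equation" stops with linearity. For nonlinear $\mathcal A$ put
$$w=v-u,\qquad J=\mathcal A(x,\nabla v)-\mathcal A(x,\nabla u).$$
All we know is that $\mathrm{div}\,J=0$ and that $J\cdot\nabla w>0$ wherever $\nabla w\ne0$ (while $J=0$ where $\nabla w=0$). There need not be any bound of the form $J\cdot\nabla w\ge c|\nabla w|^p$, since (S3) is purely qualitative. We now ask whether these two relations can be realized with $w\not\equiv0$.

## 4. An incompressible flow along which $w$ increases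

Think of $F=J$ as the velocity of an incompressible flow. The requirement $F\cdot\nabla w>0$ says that $w$ increases along the flow.

The flow cannot stay in a bounded region. If $F$ is bounded, divergence free and compactly supported, and $w$ is locally Lipschitz, then $\int F\cdot\nabla w\,dx=0$. Together with $F\cdot\nabla w>0$ wherever $F\neq0$ this forces $F=0$. So the flow must come from infinity and go to infinity. The simplest such flow runs straight through a tube: write $x=(y,t)\in\mathbb R^{n-1}\times\mathbb R$ and take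
$$F=\epsilon\,b(y)e_n,\qquad w=\epsilon\,\chi(t)b(y),$$
with $b\ge0$ supported over a bounded set of $y$'s and $\chi$ increasing from $0$ to $1$. Then $\mathrm{div}\,F=0$ and $F\cdot\nabla w=\epsilon^2b^2\chi'>0$ inside the tube.

Along the outgoing end $w\approx\epsilon b>0$, so $v\ge w$ does not tend to $0$ along the tube. By (K1), $v\le C_0\mathbf W_{1,p}\sigma$, so $\sigma$ has to keep $\mathbf W_{1,p}\sigma$ bounded below along the tube. A uniform mass on a cylinder does this, and the remark after the theorems says that (F) tolerates it precisely when $p<n-1$.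

It remains to find an operator. At each $x$ in the tube, $\mathcal A(x,\cdot)$ is prescribed at just two points:
$$\nabla u(x)\mapsto\mathcal A(x,\nabla u(x)),\qquad\nabla u(x)+\nabla w(x)\mapsto\mathcal A(x,\nabla u(x))+F(x).$$
For $p=2$ the first idea is an affine map $\xi\mapsto 2\nabla u+L(\xi-\nabla u)$ with a matrix $L=L(x)$ such that $L\nabla w=F$. It fails: (S2) forces $\mathcal A(x,0)=0$, that is $L\nabla u=2\nabla u$, so the map is the linear map $\xi\mapsto L\xi$, and Section 3 shows that a linear admissible operator does not admit two locally Lipschitz solutions $u\le v$, $u\ne v$. One can also see the obstruction in numbers: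
$$\frac{F\cdot\nabla w}{|\nabla w|^2}=\frac{b^2\chi'}{\chi^2|\nabla b|^2+(\chi')^2b^2}\longrightarrow0\quad\text{as }t\to+\infty\text{ if }\nabla b(y)\neq0\text{ and }\chi'(t)\to0,$$
so no quadratic lower bound $J\cdot\nabla w\ge c|\nabla w|^2$ holds. We need a genuinely nonlinear map which is only strictly monotone between the two points but has uniform constants $\alpha,\beta$ in (S2). The obvious necessary condition is $F\cdot\nabla w>0$. The next lemma says that it is sufficient when $\nabla w$ and $F$ are small compared with $|\nabla u|$ and $|\nabla u|^{p-1}$.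

## 5. Interpolating two prescribed gradients by a strictly convex function

**Lemma 1.** Let $1<p<\infty$. There are $\rho_0,d_0>0$ and $C_\Psi\ge1$, depending only on $p$, such that the following holds. If $\xi_0,\eta,f\in\mathbb R^n$, $\xi_0\ne0$, $|\eta|\le\rho_0|\xi_0|$, $|f|\le\frac{d_0}{24}|\xi_0|^{p-1}$ and $f\cdot\eta>0$, then there is a $C^1$ strictly convex $\Psi:\mathbb R^n\to\mathbb R$ with $|\xi|^p\le\Psi(\xi)\le C_\Psi|\xi|^p$ and
$$\nabla\Psi(\xi_0)=p|\xi_0|^{p-2}\xi_0,\qquad\nabla\Psi(\xi_0+\eta)=p|\xi_0|^{p-2}\xi_0+f .$$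
$\Psi$ is given by an explicit formula, and $\nabla\Psi(\xi)$ is jointly continuous in $(\xi_0,\eta,f,\xi)$.

The construction: near $\xi_0$ replace $|\xi|^p$ by its tangent plane, lifted a little, plus a small convex function $r$ whose gradient is $0$ at $\xi_0$ and $f$ at $\xi_0+\eta$. Away from $\xi_0$ keep $|\xi|^p$. Glue the two by a smooth version of the maximum.

**Step 1: scaling and the size of the gap.** *This step reduces to $|\xi_0|=1$ and fixes the constants.* If $\widetilde\Psi$ solves the problem for the data $\xi_0/|\xi_0|$, $\eta/|\xi_0|$, $f/|\xi_0|^{p-1}$, then $\Psi(\xi)=|\xi_0|^p\widetilde\Psi(\xi/|\xi_0|)$ solves it for $\xi_0,\eta,f$, with the same $C_\Psi$, since $\nabla\Psi(\xi)=|\xi_0|^{p-1}\nabla\widetilde\Psi(\xi/|\xi_0|)$. So let $\xi_0=e$ with $|e|=1$, and put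
$$E(\zeta)=|e+\zeta|^p-1-p\,e\cdot\zeta .$$
$E$ is strictly convex with $E(0)=0$ and $\nabla E(0)=0$, so $E>0$ off $0$. Let $d_0=\min_{|\zeta|=1/2}E>0$, which does not depend on $e$ by rotation invariance. Convexity along rays and $E(0)=0$ give
$$E(\zeta)\ge2d_0|\zeta|\qquad(|\zeta|\ge\tfrac12). \tag{2}$$
Let $\kappa=d_0/4$ and choose $\rho_0\in(0,\frac12)$ with $E\le\kappa/2$ on $\{|\zeta|\le\rho_0\}$.

**Step 2: the function $r$.** *We build a strictly convex $r\ge0$ of small linear growth with $\nabla r(0)=0$ and $\nabla r(\eta)=f$.* Because $f\cdot\eta>0$, a convex function of the single variable $f\cdot\zeta$ would do. A small extra term makes it strictly convex. Let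
$$\lambda=\min\Big\{\frac{d_0}{24},\frac{f\cdot\eta}{2|\eta|^2}\Big\}>0,\qquad f_1=f-\frac{\lambda\eta}{\sqrt{1+|\eta|^2}} .$$
Then $f_1\cdot\eta\ge f\cdot\eta-\lambda|\eta|^2\ge\frac12f\cdot\eta>0$ and $|f_1|\le|f|+\lambda\le\frac{d_0}{12}$. Put $e_1=f_1/|f_1|$, $s_0=e_1\cdot\eta>0$ and
$$N(s)=\int_0^{|s|}\frac{2z}{z+s_0}\,dz,\qquad N'(s)=\frac{2s}{|s|+s_0}.$$
$N'$ is continuous and increasing, so $N$ is $C^1$, convex and even; moreover $0\le N(s)\le2|s|$, $N'(0)=0$ and $N'(s_0)=1$. Define
$$r(\zeta)=|f_1|\,N(e_1\cdot\zeta)+\lambda\big(\sqrt{1+|\zeta|^2}-1\big).$$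
Then $r$ is $C^1$ and strictly convex, and
$$0\le r(\zeta)\le(2|f_1|+\lambda)|\zeta|\le\tfrac{d_0}4|\zeta|,\qquad\nabla r(0)=0,\qquad\nabla r(\eta)=f_1+\frac{\lambda\eta}{\sqrt{1+|\eta|^2}}=f .$$

**Step 3: gluing.** *We define $\Psi$ and check that it is $C^1$ and strictly convex.* Let
$$\theta(s)=0\ \ (s\le-\tfrac\kappa2),\qquad\theta(s)=\frac{(s+\kappa/2)^2}{2\kappa}\ \ (|s|\le\tfrac\kappa2),\qquad\theta(s)=s\ \ (s\ge\tfrac\kappa2).$$
This is $C^1$ and convex, with $0\le\theta'\le1$, $\theta\ge0$ and $\theta(s)\le s_++\frac\kappa2$. With $\zeta=\xi-e$ put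
$$q(\xi)=1+p\,e\cdot\zeta+\kappa+r(\zeta),\qquad M(a,b)=b+\theta(a-b),\qquad\Psi(\xi)=M\big(q(\xi),|\xi|^p\big).$$
$M$ is convex, it is nondecreasing in $a$ (as $\theta'\ge0$) and in $b$ (as $\theta'\le1$), and $M(a-s,b-s)=M(a,b)-s$. The functions $q$ and $|\xi|^p$ are $C^1$ and strictly convex, so $\Psi$ is $C^1$. Let $\xi\ne\xi'$, and let $\bar q,\bar b$ be the averages of $q$ and of $|\cdot|^p$ over the two points. At the midpoint both functions are below their averages by at least some $s>0$, so
$$\Psi\big(\tfrac{\xi+\xi'}2\big)\le M(\bar q-s,\bar b-s)=M(\bar q,\bar b)-s\le\tfrac12\Psi(\xi)+\tfrac12\Psi(\xi')-s .$$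
With continuity this is strict convexity.

**Step 4: reading off the properties.** *We locate where each branch is active.* Note $q(\xi)-|\xi|^p=\kappa+r(\zeta)-E(\zeta)$.

- If $|\zeta|\ge\frac12$, then by (2) this is at most $\frac{d_0}4+\frac{d_0}4|\zeta|-2d_0|\zeta|\le\frac{d_0}4-\frac78d_0=-\frac58d_0<-\frac\kappa2$. So $\Psi(\xi)=|\xi|^p$. In particular $\Psi(0)=0$ (there $|\zeta|=1$).
- If $|\zeta|<\frac12$, then $|\xi|\ge\frac12$ and $|\xi|^p\le\Psi(\xi)\le|\xi|^p+\kappa+\frac{d_0}8+\frac\kappa2=|\xi|^p+\frac{d_0}2\le(1+2^pd_0)|\xi|^p$.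
- If $|\zeta|\le\rho_0$, then $q-|\xi|^p\ge\kappa-\frac\kappa2=\frac\kappa2$, where $\theta(s)=s$ and $\theta'(s)=1$. So $\Psi=q$ and $\nabla\Psi(e+\zeta)=pe+\nabla r(\zeta)$.

The first two items give the bounds with $C_\Psi=1+2^pd_0$. The third, with $\zeta=0$ and $\zeta=\eta$, gives the two prescribed gradients. Finally $\lambda,f_1,e_1,s_0$ are continuous functions of $(f,\eta)$ on $\{f\cdot\eta>0\}$, $s_0>0$ there, and $N(s)=2|s|-2s_0\log(1+|s|/s_0)$. So all formulas are jointly continuous. $\square$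

**Admissibility of $\nabla\Psi$.** Let $A=\nabla\Psi$. It is continuous, and strictly monotone because $\Psi$ is strictly convex. Convexity gives $A(\xi)\cdot\xi\ge\Psi(\xi)-\Psi(0)\ge|\xi|^p$. For $|z|=|\xi|$ it gives $A(\xi)\cdot z\le\Psi(\xi+z)-\Psi(\xi)\le C_\Psi(2|\xi|)^p$, and choosing $z$ parallel to $A(\xi)$ yields $|A(\xi)|\le2^pC_\Psi|\xi|^{p-1}$. So (S2) holds with $\alpha=1$ and $\beta=2^pC_\Psi$, independently of $\xi_0,\eta,f$.

## 6. Two solutions for $1<p<n-1$: proof of Theorem A

**Step 1: the base solution $u$ and the measure $\sigma$.** *We choose $u$ constant along $t$, so that it does not decay along the tube.* Let $\gamma=\frac{n-1-p}{p-1}>0$ and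
$$u(y,t)=\min\{1,|y|^{-\gamma}\},\qquad G:=p|\nabla u|^{p-2}\nabla u=-p\gamma^{p-1}\frac{(y,0)}{|y|^{n-1}}\mathbf 1_{\{|y|>1\}},$$
where we used $(\gamma+1)(p-1)=n-2$. The field $y/|y|^{n-1}$ is divergence free in $\mathbb R^{n-1}\setminus\{0\}$. On $\{|y|=1\}$ the outer normal of $\{|y|>1\}$ is $-(y,0)$, and $G\cdot(-(y,0))=p\gamma^{p-1}$ there. Integration by parts in $\{|y|>1\}$ gives
$$\int G\cdot\nabla\varphi\,dx=\int\varphi\,d\sigma\quad(\varphi\in C_c^\infty),\qquad\sigma:=p\gamma^{p-1}\,\mathcal H^{n-1}\llcorner\{|y|=1\}. \tag{3}$$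

**Step 2: the flow and the perturbation.** *We fix $w$ and $F$ so that Lemma 1 applies at every point of the tube.* Let
$$S=\{y:2<|y|<3\},\qquad b(y)=(|y|-2)_+^2(3-|y|)_+^2,\qquad\chi(t)=\frac{e^t}{1+e^t}.$$
The function $b$ is $C^1$ and positive exactly on $S$; $0<\chi<1$ and $\chi'>0$. For $\epsilon>0$ put
$$w(y,t)=\epsilon\,\chi(t)\,b(y)\ge0,\qquad F(y,t)=\epsilon\,b(y)\,e_n,\qquad v=u+w .$$
Then $\mathrm{div}\,F=\epsilon\,\partial_tb=0$. Outside $S\times\mathbb R$ both $F$ and $\nabla w$ vanish, as $b=0$ and $\nabla b=0$ there. In $S\times\mathbb R$ we have $F\cdot\nabla w=\epsilon^2b^2\chi'>0$. Moreover $|\nabla u|\ge\gamma3^{-\gamma-1}>0$ there, while $|\nabla w|$ and $|F|$ are at most a constant times $\epsilon$. So we can fix $\epsilon$ so small that $|\nabla w|\le\rho_0|\nabla u|$ and $|F|\le\frac{d_0}{24}|\nabla u|^{p-1}$ in $S\times\mathbb R$.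

**Step 3: the operator.** *We make $u$ and $v$ have fluxes $G$ and $G+F$.* For $x\notin S\times\mathbb R$ let $\Psi(x,\xi)=|\xi|^p$, so $\mathcal A(x,\xi)=p|\xi|^{p-2}\xi$. For $x\in S\times\mathbb R$ let $\mathcal A(x,\cdot)=\nabla\Psi$ with $\Psi$ from Lemma 1 for $\xi_0=\nabla u(x)$, $\eta=\nabla w(x)$, $f=F(x)$. The data depend continuously on $x\in S\times\mathbb R$, so $\mathcal A$ is continuous on the product of this open set with $\mathbb R^n$, hence Borel in $x$ on $\mathbb R^n$. By Section 5, $\mathcal A$ is admissible with $\alpha=1$, $\beta=2^pC_\Psi$ (outside the tube note $p\le2^p$).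

**Step 4: both functions have Riesz measure $\sigma$.** *We check the equation and superharmonicity.* By construction $\mathcal A(x,\nabla u)=G$ and $\mathcal A(x,\nabla v)=G+F$ a.e. Since $\int F\cdot\nabla\varphi=\epsilon\int b(y)\,\partial_t\varphi\,dx=0$, (3) gives
$$\int\mathcal A(x,\nabla u)\cdot\nabla\varphi\,dx=\int\mathcal A(x,\nabla v)\cdot\nabla\varphi\,dx=\int\varphi\,d\sigma\qquad(\varphi\in C_c^\infty).$$
So $u,v$ are bounded, nonnegative, locally Lipschitz weak supersolutions. Such a function $s$ is $\mathcal A$-superharmonic: let $D$ be bounded and open, $h\in C(\overline D)$ be $\mathcal A$-harmonic in $D$, $h\le s$ on $\partial D$, and $\tau>0$. Then $(h-s-\tau)_+\in W^{1,p}$ has compact support in $D$. Testing the equation of $h$ and the inequality of $s$ with it and subtracting,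
$$\int_{\{h>s+\tau\}}\big(\mathcal A(x,\nabla h)-\mathcal A(x,\nabla s)\big)\cdot(\nabla h-\nabla s)\,dx\le0 .$$
By (S3), $\nabla h=\nabla s$ a.e. on $\{h>s+\tau\}$. So $(h-s-\tau)_+$ has zero gradient and compact support in $D$, and it vanishes. Let $\tau\to0$: $h\le s$ in $D$. As $u,v$ are bounded, their generalized gradients are the usual ones, and $\mu[u]=\mu[v]=\sigma$.

**Step 5: the remaining requirements.** *We check the condition at infinity, the hypotheses on $\sigma$, and that $u\ne v$.* At $t=0$ and $|y|\ge3$ both functions equal $|y|^{-\gamma}$, which tends to $0$, so both have $\liminf_{|x|\to\infty}=0$. By (K2), sets of zero $p$-capacity are $\mathcal H^{n-1}$-null since $n-1>n-p$; hence $\sigma<<\mathrm{cap}_p$. Next, $\sigma(B_t)=0$ for $t\le1$ and $\sigma(B_t)\le Ct$ for $t>1$, with $C$ depending on $n,p$. So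
$$\mathbf W_{1,p}\sigma(0)\le C\int_1^\infty\big(t\cdot t^{p-n}\big)^{\frac1{p-1}}\frac{dt}t=C\int_1^\infty t^{-\frac{n-1-p}{p-1}}\frac{dt}t<\infty ,$$
and (F) holds. Finally $u\le v$, with $u<v$ on $S\times\mathbb R$. The minimal solution is $\le u$, so $v$ is not minimal. This proves Theorem A. $\square$

## 7. Local bounds for the gradient and for the infimum

We turn to Theorem B. For Sections 7–11 let $\mathcal A,\sigma$ be as in that theorem, let $u$ be the minimal solution from (K0) and $v$ any solution. Thus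
$$0\le u\le v,\qquad\mu[u]=\mu[v]=\sigma,\qquad u,v\le C_0\mathbf W_{1,p}\sigma .$$
Write $\mathcal A(\nabla u)$ for $\mathcal A(x,\nabla u)$, $w=v-u\ge0$ (defined q.e., since $v<\infty$ q.e.), $\nabla w:=\nabla v-\nabla u$, $J=\mathcal A(\nabla v)-\mathcal A(\nabla u)$ and $z_m=\min\{z,m\}$. Then $J\cdot\nabla w\ge0$ a.e., with equality only where $\nabla u=\nabla v$. The goal is $w=0$.

**Lemma 2.** For $z\in\{u,v\}$ and every ball, $\int_{B_r(x)}|\nabla z|^{p-1}\le Cr^{n-p+1}\big(\inf_{B_r(x)}z\big)^{p-1}$. In particular $|\nabla z|^{p-1}\in L^1_{\rm loc}$.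

*Proof.* *The purpose is to convert the weak Harnack inequality into a flux bound.* Let $Z=\min\{z,k\}+\tau$ with $k,\tau>0$. By (K2) it is a weak supersolution, and $Z\ge\tau$. Fix $0<\delta<\min\{p-1,\frac p{n-p}\}$, depending only on $n,p$. Take a cutoff $0\le\eta\le1$ with $\eta=1$ on $B_r(x)$, $\operatorname{supp}\eta\subset B_{2r}(x)$, $|\nabla\eta|\le C/r$. Testing with $Z^{-\delta}\eta^p$ gives
$$\delta\alpha\int|\nabla Z|^pZ^{-1-\delta}\eta^p\le p\beta\int Z^{-\delta}\eta^{p-1}|\nabla Z|^{p-1}|\nabla\eta| .$$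
Factor the integrand on the right as $\big(Z^{-\frac{(1+\delta)(p-1)}p}\eta^{p-1}|\nabla Z|^{p-1}\big)\big(Z^{\frac{(1+\delta)(p-1)}p-\delta}|\nabla\eta|\big)$ and use Young's inequality with exponents $p',p$. The $p$-th power of the second factor is $Z^{p-1-\delta}|\nabla\eta|^p$. The left side is finite, so we may absorb:
$$\int_{B_r(x)}|\nabla Z|^pZ^{-1-\delta}\le Cr^{-p}\int_{B_{2r}(x)}Z^{p-1-\delta}.$$
Let $m=\inf_{B_r(x)}Z$, which equals the essential infimum by (K2). The exponents $p-1-\delta>0$ and $(1+\delta)(p-1)$ are both less than $\frac{n(p-1)}{n-p}$ by the choice of $\delta$. By Hölder and (K4),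
$$\int_{B_r(x)}|\nabla Z|^{p-1}\le\Big(\int_{B_r(x)}|\nabla Z|^pZ^{-1-\delta}\Big)^{\frac{p-1}p}\Big(\int_{B_r(x)}Z^{(1+\delta)(p-1)}\Big)^{\frac1p}\le C\big(r^{n-p}m^{p-1-\delta}\big)^{\frac{p-1}p}\big(r^nm^{(1+\delta)(p-1)}\big)^{\frac1p}.$$
The exponent of $r$ is $\frac{(n-p)(p-1)+n}p=n-p+1$, and that of $m$ is $p-1$. Let $\tau\to0$ and then $k\to\infty$. Since $|\nabla z_k|=|\nabla z|\mathbf 1_{\{z<k\}}$ a.e. increases with $k$, monotone convergence gives the claim. The infimum is finite because $z<\infty$ a.e. $\square$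

**Lemma 3.** For every ball, $\displaystyle\inf_{B_r(x)}v\le C\int_r^\infty\Big(\frac{\sigma(B_t(x))}{t^{n-p}}\Big)^{\frac1{p-1}}\frac{dt}t$.

*Proof.* *The local part of the Wolff potential may be infinite at $x$, but it is harmless at some nearby point.* As $v\le C_0\mathbf W_{1,p}\sigma$, it suffices to find $y\in B_r(x)$ with $\mathbf W_{1,p}\sigma(y)$ bounded by the right side. For $y\in B_r(x)$ and $t\ge r$ we have $B_t(y)\subset B_{2t}(x)$, so the substitution $t\mapsto t/2$ handles the part $\int_r^\infty$ of $\mathbf W_{1,p}\sigma(y)$ for every such $y$.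

Let $W^r(y)=\int_0^r(\sigma(B_t(y))t^{p-n})^{\frac1{p-1}}\frac{dt}t$ and let $\langle\cdot\rangle$ be the average over $y\in B_r(x)$. By Fubini, for $t\le r$,
$$\langle\sigma(B_t(y))\rangle=\frac1{|B_r|}\int|B_t(z)\cap B_r(x)|\,d\sigma(z)\le C(t/r)^n\sigma(B_{2r}(x)).$$
If $p\ge2$, then $s\mapsto s^{1/(p-1)}$ is concave, and Jensen's inequality gives
$$\langle W^r\rangle\le C\int_0^r\Big(\frac{t^n}{r^n}\sigma(B_{2r}(x))t^{p-n}\Big)^{\frac1{p-1}}\frac{dt}t=C\Big(\frac{\sigma(B_{2r}(x))}{r^{n-p}}\Big)^{\frac1{p-1}},$$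
since $\int_0^rt^{\frac p{p-1}}\frac{dt}t=\frac{p-1}pr^{\frac p{p-1}}$. If $p<2$, split $(0,r)$ dyadically: $W^r(y)\le C\sum_{j\ge0}\big(\sigma(B_{2^{-j}r}(y))(2^{-j}r)^{p-n}\big)^{\frac1{p-1}}$. As $0<p-1<1$, the function $s^{p-1}$ is subadditive, and
$$\langle(W^r)^{p-1}\rangle\le C\sum_{j\ge0}2^{-jn}\sigma(B_{2r}(x))(2^{-j}r)^{p-n}=C\sum_{j\ge0}2^{-jp}\,\sigma(B_{2r}(x))r^{p-n}.$$
In both cases some $y\in B_r(x)$ satisfies
$$W^r(y)\le C\big(\sigma(B_{2r}(x))r^{p-n}\big)^{\frac1{p-1}}\le C\int_{2r}^{4r}\big(\sigma(B_t(x))t^{p-n}\big)^{\frac1{p-1}}\frac{dt}t .\qquad\square$$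

## 8. The energy identity for $v-u$

For $\epsilon,k>0$ let $H(s)=H_{\epsilon,k}(s)=\min\{(s-\epsilon)_+,k\}$, with $H'=1$ on $(\epsilon,\epsilon+k)$ and $H'=0$ elsewhere.

**Lemma 4.** (i) For $z\in\{u,v\}$ and every ball $B$, $\frac1m\int_{B\cap\{z<2m\}}|\nabla z|^p\,dx\to0$ as $m\to\infty$.

(ii) For every Lipschitz $\varphi\ge0$ with compact support,
$$\int H'(w)\,J\cdot\nabla w\,\varphi\,dx=-\int H(w)\,J\cdot\nabla\varphi\,dx. \tag{4}$$

*Proof of (i).* *This controls the energy lost at high truncation levels; here $\sigma<<\mathrm{cap}_p$ is used.* Take $0\le\varphi_1\in C_c^\infty$ with $\varphi_1\ge\mathbf 1_B$ and $g(s)=\min\{s_+,2m\}$ in (1), and divide by $m$: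
$$\frac1m\int_{\{z<2m\}}\mathcal A(\nabla z)\cdot\nabla z\,\varphi_1=\int\frac{\min\{z,2m\}}m\varphi_1\,d\sigma-\int\frac{\min\{z,2m\}}m\mathcal A(\nabla z)\cdot\nabla\varphi_1 .$$
The factor $\min\{z,2m\}/m$ is at most $2$ and tends to $0$ on $\{z<\infty\}$. By (K2) this is q.e., hence $\sigma$-a.e. and Lebesgue-a.e. Since $|\mathcal A(\nabla z)|\le\beta|\nabla z|^{p-1}\in L^1_{\rm loc}$ by Lemma 2, dominated convergence applies to both terms, and the left side is at least $\frac\alpha m\int_{B\cap\{z<2m\}}|\nabla z|^p$.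

*Proof of (ii).* **Step 1: more test functions in (1).** *We want to test with $H(w)$, which is not smooth.* Suppose $g$ in (1) vanishes on $[M,\infty)$ for some $M$. Then (1) holds for $\varphi=\Phi$ any quasicontinuous function in $W^{1,p}\cap L^\infty$ with compact support. Indeed, mollifications $\Phi_i$ of $\Phi$ are uniformly bounded, have supports in a fixed compact set, converge to $\Phi$ in $W^{1,p}$ and, along a subsequence, q.e. Hence they converge a.e. and, as $\sigma<<\mathrm{cap}_p$, also $\sigma$-a.e. Since $g,g'$ are only seen where $z<M$ (with $z\in\{u,v\}$ the function in (1)), $\mathcal A(\nabla z)\cdot\nabla z\,g'(z)\in L^1_{\rm loc}$ and $\mathcal A(\nabla z)g(z)\in L^{p'}_{\rm loc}$. So all three terms pass to the limit.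

**Step 2: the two equations with a common test function.** *We use truncations in $v$ alone, exploiting $u\le v$.* Let
$$g_m(s)=1\ (s\le m),\qquad g_m(s)=2-\tfrac sm\ (m\le s\le2m),\qquad g_m(s)=0\ (s\ge2m),$$
$$\Phi=H(v_{2m}-u_{2m})\,\varphi,\qquad\Phi'=g_m(v)\,\Phi .$$
By (K2), $u_{2m},v_{2m}$ are quasicontinuous and in $W^{1,p}_{\rm loc}$, and $g_m(v)=g_m(v_{2m})$. So $\Phi,\Phi'$ are bounded, quasicontinuous, in $W^{1,p}$, with compact support. The equation for $v$ with $g=g_m$ and test function $\Phi$ reads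
$$\int\mathcal A(\nabla v)\cdot\nabla\Phi'\,dx=\int\Phi'\,d\sigma ,$$
because $\nabla\Phi'=g_m'(v)\Phi\nabla v+g_m(v)\nabla\Phi$. Now take the equation for $u$ with $g=g_{2m}$ and test function $\Phi'$. Where $\Phi'\ne0$ we have $u\le v<2m$, so $g_{2m}(u)=1$ and $g_{2m}'(u)=0$; where $\Phi'=0$, $\nabla\Phi'=0$ a.e. Hence
$$\int\mathcal A(\nabla u)\cdot\nabla\Phi'\,dx=\int\Phi'\,d\sigma .$$

**Step 3: subtract and let $m\to\infty$.** *We show that the term created by the truncation disappears.* On $\{v<2m\}$ also $u<2m$, so there $\Phi=H(w)\varphi$ and $\nabla\Phi=H'(w)\nabla w\,\varphi+H(w)\nabla\varphi$. Subtracting,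
$$\int g_m(v)H'(w)J\cdot\nabla w\,\varphi+\int g_m(v)H(w)J\cdot\nabla\varphi+\int g_m'(v)H(w)\varphi\,J\cdot\nabla v=0 .$$
Here $|g_m'|\le\frac1m\mathbf 1_{\{v<2m\}}$ a.e. in the relevant sense, $H\le k$, and $|J\cdot\nabla v|\le C(|\nabla u|^p+|\nabla v|^p)$. As $\{v<2m\}\subset\{u<2m\}$, the third term is at most
$$\frac{C}m\int_{\operatorname{supp}\varphi}\big(\mathbf 1_{\{v<2m\}}|\nabla v|^p+\mathbf 1_{\{u<2m\}}|\nabla u|^p\big)dx$$
with $C$ depending also on $k,\varphi$, and it tends to $0$ by (i). Since $g_m(v)$ increases to $1$ a.e., monotone convergence applies to the first term and dominated convergence to the second ($J\in L^1_{\rm loc}$ by Lemma 2). This is (4). $\square$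

## 9. Where the usual cutoff stops working

Identity (4) reduces everything to making its right side small. Since $H(w)=0$ unless $w>\epsilon$, and $\{w>\epsilon\}\subset\{v>\epsilon\}$, only the set $\{v>\epsilon\}$ matters.

*Compactly supported $\sigma$.* Suppose $\sigma$ is supported in $B_{R_0}$. For $|x|\ge2R_0$ we have $\sigma(B_t(x))=0$ for $t<|x|/2$, so $\mathbf W_{1,p}\sigma(x)\le C(\sigma(\mathbb R^n)|x|^{p-n})^{\frac1{p-1}}\to0$ as $|x|\to\infty$. Hence $v\to0$, the set $\{v>\epsilon\}$ is bounded, and choosing $\varphi=1$ on it makes the right side of (4) vanish. So $J\cdot\nabla w=0$ a.e. on $\{\epsilon<w<\epsilon+k\}$ for all $\epsilon,k$. (Section 11, Step 2, derives $w=0$ from this.)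

*General $\sigma$.* The set $\{v>\epsilon\}$ may be unbounded: in Section 6, $v\ge1$ on the solid cylinder $\{|y|\le1\}$. The first thing to try is the standard cutoff, $\varphi=1$ on $B_R$, $\varphi=0$ off $B_{2R}$, $|\nabla\varphi|\le\frac1R$, dropping the restriction to $\{v>\epsilon\}$ and applying Lemmas 2 and 3 on the ball $B_{2R}$. This bounds the right side of (4) by
$$\frac{Ck}R\,R^{n-p+1}\big(\inf_{B_{2R}}v\big)^{p-1}\le Ck\,R^{n-p}\,T_R^{p-1},\qquad T_R=\int_{2R}^\infty\big(\sigma(B_t)t^{p-n}\big)^{\frac1{p-1}}\frac{dt}t .$$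
But $T_R\ge c\,(\sigma(B_{2R})R^{p-n})^{\frac1{p-1}}$, so this bound is at least $c\,k\,\sigma(B_{2R})$. It does not tend to zero for any $\sigma\ne0$, not even for a finite measure. The restriction to $\{v>\epsilon\}$ is essential.

In Section 6 no cutoff can help. There $J=F$. Take $\varphi(x)=\psi(t)\omega_0(y)$ with a cutoff $\omega_0=1$ on $S$, $\psi=1$ on $[-R,R]$, linear to $0$ at $\pm2R$. The right side of (4), written with $H=H_{\epsilon',k}$, is $-\int H(w)\,\epsilon b(y)\psi'(t)\,dx$. As $R\to\infty$ it tends to $\int_SH(\epsilon b(y))\,\epsilon b(y)\,dy$, because $w\to\epsilon b$ as $t\to+\infty$ and $w\to0$ as $t\to-\infty$. This is positive when $\epsilon'<\epsilon\max b=\epsilon/16$. The flow $F$ crosses every large sphere.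

Here is how to use $\{v>\epsilon\}$. Suppose $v(x)>\epsilon$ because of the mass $\sigma(B_\rho(x))\approx\epsilon^{p-1}\rho^{n-p}$ at one scale $\rho$, with little at larger scales. Lemma 3 then gives $\inf_{B_\rho(x)}v\lesssim\epsilon$, and Lemma 2 gives a flux over $B_\rho(x)$ of at most $C\epsilon^{p-1}\rho^{n-p+1}\approx C\rho\,\sigma(B_\rho(x))$. If all scales $\rho$ are at most $1$, summing over disjoint balls in an annulus of radius $R$ and dividing by $R$ bounds the right side of (4) by a multiple of $\sigma(B_{3R})/R$. That is the quantity in Theorem B. The obstacle is the phrase "little at larger scales": scales $1\le h\le R$ must contribute nothing at $x$, and for an arbitrary point $x$ of the annulus this may be false. It is true for all points on most spheres, and we are free to let $\nabla\varphi$ live on those spheres only.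

## 10. Spheres near which $\sigma$ does not concentrate

Put
$$\omega(R)=\big(\sigma(B_{3R})R^{p-n}\big)^{\frac1{p-1}},\qquad c_R=\frac{\sigma(B_{3R})}R=\omega(R)^{p-1}R^{n-p-1}.$$
If $\mathbf W_{1,p}\sigma(x_0)<\infty$, then $B_{3h}\subset B_{4h}(x_0)$ for $h\ge|x_0|$, so
$$\int_1^\infty\omega(h)\frac{dh}h<\infty, \tag{5}$$
the part $1\le h\le|x_0|$ being finite because $\sigma$ is locally finite. Since $\omega(R)\le C\int_R^{2R}\omega(h)\frac{dh}h$, also $\omega(R)\to0$ as $R\to\infty$.

For $R\ge1$ let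
$$\mathcal G_R=\big\{s\in(R,2R):\ \sigma(\{y:||y|-s|<h\})\le12\,c_R\,h\ \text{ for all }0<h\le R\big\},\qquad G_R=\{x:|x|\in\mathcal G_R\}.$$

**Lemma 5.** $\mathcal G_R$ is relatively closed in $(R,2R)$ and $|\mathcal G_R|\ge R/2$. For $x\in G_R$ we have $\sigma(B_h(x))\le12c_Rh$ if $0<h\le R$, and $\sigma(B_h(x))\le\sigma(B_{3h})$ if $h\ge R$.

*Proof.* *This is a maximal-function estimate for the radial distribution of $\sigma$.* For fixed $h$ the function $s\mapsto\sigma\{||y|-s|<h\}$ is lower semicontinuous (Fatou), so $\mathcal G_R$ is an intersection of relatively closed sets. If $c_R=0$, then $\sigma(B_{3R})=0$ and all radii are good. Let $c_R>0$ and let $K\subset(R,2R)\setminus\mathcal G_R$ be compact. Each $s\in K$ has some $h\in(0,R]$ with $\sigma\{||y|-s|<h\}>12c_Rh$, and $(s-h,s+h)\subset(0,3R)$. Finitely many of these intervals cover $K$, and by the finite Vitali covering lemma a disjoint subfamily $(s_i-h_i,s_i+h_i)$ has threefold enlargements covering $K$. The corresponding annuli are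 disjoint subsets of $B_{3R}$, so
$$|K|\le\sum_i6h_i\le\frac6{12c_R}\sum_i\sigma\{||y|-s_i|<h_i\}\le\frac{\sigma(B_{3R})}{2c_R}=\frac R2 .$$
Hence the set of bad radii has measure at most $R/2$. For the last claims, $B_h(x)\subset\{||y|-|x||<h\}$, and for $h\ge R$, $B_h(x)\subset B_{h+2R}\subset B_{3h}$. $\square$

**Lemma 6.** There are $R_j\ge1$, $R_j\to\infty$, with $c_{R_j}\to0$ and
$$q_j:=\sup_{x\in G_{R_j}}\int_1^\infty\Big(\frac{\sigma(B_h(x))}{h^{n-p}}\Big)^{\frac1{p-1}}\frac{dh}h\longrightarrow0 .$$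

*Proof.* *This is the only place where the dichotomy in Theorem B enters.* By Lemma 5 the part $\int_R^\infty$ is at most $\int_R^\infty\omega(h)\frac{dh}h$, which tends to $0$ by (5). For $x\in G_R$ the part $\int_1^R$ is at most
$$I_R:=(12c_R)^{\frac1{p-1}}\int_1^Rh^{\frac{p-n+1}{p-1}}\frac{dh}h .$$

- If $p>n-1$: $I_R\le C\big(c_RR^{p-n+1}\big)^{\frac1{p-1}}=C\omega(R)\to0$, and $c_R=\omega(R)^{p-1}R^{n-1-p}\to0$. Any $R_j\to\infty$ works.
- If $p=n-1$: $I_R=C\omega(R)\log R$ and $c_R=\omega(R)^{p-1}\to0$. If $\liminf_{R\to\infty}\omega(R)\log R$ were positive, then $\omega(R)\ge c/\log R$ for large $R$ (with some $c>0$), and $\int^\infty\frac{dR}{R\log R}=\infty$ would contradict (5). So we can choose $R_j\to\infty$ with $\omega(R_j)\log R_j\to0$.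
- If $p<n-1$ and $\liminf_{R\to\infty}\sigma(B_R)/R=0$: choose $R_j\to\infty$ with $\sigma(B_{3R_j})/(3R_j)\to0$, that is, $c_{R_j}\to0$. The integral in $I_R$ is at most $\frac{p-1}{n-1-p}$, so $I_{R_j}\le Cc_{R_j}^{\frac1{p-1}}\to0$. $\square$

**Lemma 7.** For every $\epsilon>0$, $\displaystyle\frac1{R_j}\int_{G_{R_j}\cap\{v>\epsilon\}}\big(|\nabla u|^{p-1}+|\nabla v|^{p-1}\big)dx\longrightarrow0$.

*Proof.* Write $R=R_j$, with $j$ so large that $C_0q_j\le\frac\epsilon4$. Define $\theta>0$ by $2(p-1)C_0\theta^{\frac1{p-1}}=\frac\epsilon4$, so that $\theta=c\,\epsilon^{p-1}$.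

**Step 1: a critical scale.** *At each bad point we find the largest scale at which $\sigma$ is dense.* Let $x\in G_R$ with $v(x)>\epsilon$. Then some $h\in(0,1]$ satisfies
$$\sigma(B_h(x))\ge\theta\,h^{n-p}\,h^{1/2}. \tag{6}$$
Otherwise
$$v(x)\le C_0\mathbf W_{1,p}\sigma(x)\le C_0\Big(\int_0^1\theta^{\frac1{p-1}}h^{\frac1{2(p-1)}}\frac{dh}h+q_j\Big)=2(p-1)C_0\theta^{\frac1{p-1}}+C_0q_j\le\frac\epsilon2 ,$$
a contradiction. (The factor $h^{1/2}$ makes the integral converge at $0$.) Let $\rho=\rho_x\in(0,1]$ be the supremum of all $h\in(0,1]$ satisfying (6). If $h_i\uparrow\rho$ satisfy (6), then $\sigma(B_\rho(x))\ge\sigma(B_{h_i}(x))\ge\theta h_i^{n-p+1/2}$, so (6) holds at $h=\rho$. It fails for $\rho<h\le1$.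

**Step 2: the flux near $x$ is at most the mass near $x$.** *We combine Lemmas 2 and 3 at scale $5\rho$.* By Lemma 3, enlarging the range of integration from $(5\rho,\infty)$ to $(\rho,\infty)$,
$$\inf_{B_{5\rho}(x)}u\le\inf_{B_{5\rho}(x)}v\le C\Big(\int_\rho^1\theta^{\frac1{p-1}}h^{\frac1{2(p-1)}}\frac{dh}h+q_j\Big)\le C\epsilon .$$
By Lemma 2, then (6) at $h=\rho$, then $\theta=c\,\epsilon^{p-1}$ and $\rho\le1$,
$$\int_{B_{5\rho}(x)}\big(|\nabla u|^{p-1}+|\nabla v|^{p-1}\big)dx\le C\rho^{n-p+1}\epsilon^{p-1}\le C\epsilon^{p-1}\theta^{-1}\rho^{1/2}\sigma(B_\rho(x))\le C\sigma(B_\rho(x)).$$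

**Step 3: covering.** *We sum without overlap.* The radii $\rho_x$ are at most $1$. By the Vitali $5r$-covering lemma there are countably many disjoint balls $B_{\rho_i}(x_i)$, with $\rho_i=\rho_{x_i}$, such that the balls $B_{5\rho_i}(x_i)$ cover $G_R\cap\{v>\epsilon\}$. Since $|x_i|<2R$ and $\rho_i\le1\le R$, the disjoint balls lie in $B_{3R}$. Summing Step 2, the integral in the lemma is at most $C\sigma(B_{3R})$. Dividing by $R$ gives at most $Cc_{R_j}\to0$. $\square$

## 11. From zero flux to $v=u$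

**Step 1: $\nabla u=\nabla v$ where $w>0$.** *We use cutoffs that vary only across good spheres.* Let
$$\varphi_j(x)=1-\frac{|\mathcal G_{R_j}\cap(0,|x|)|}{|\mathcal G_{R_j}|}.$$
This is Lipschitz with $0\le\varphi_j\le1$, $\varphi_j=1$ on $B_{R_j}$, $\varphi_j=0$ off $B_{2R_j}$, and by Lemma 5 $|\nabla\varphi_j|\le\frac2{R_j}\mathbf 1_{G_{R_j}}$ a.e. With $|J|\le\beta(|\nabla u|^{p-1}+|\nabla v|^{p-1})$ and $0\le H\le k\,\mathbf 1_{\{v>\epsilon\}}$, identity (4) and Lemma 7 give
$$\int_{B_{R_j}}H'(w)\,J\cdot\nabla w\,dx\le\frac{2\beta k}{R_j}\int_{G_{R_j}\cap\{v>\epsilon\}}\big(|\nabla u|^{p-1}+|\nabla v|^{p-1}\big)dx\longrightarrow0 .$$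
The integrand on the left is nonnegative and $B_{R_j}$ exhausts $\mathbb R^n$, so it vanishes a.e. By (S3), $\nabla u=\nabla v$ a.e. on $\{\epsilon<w<\epsilon+k\}$, that is, $H'(w)\nabla w=0$ a.e.

**Step 2: $w$ is constant.** *Since $u,v$ may be unbounded, $w$ need not be known to lie in $W^{1,p}_{\rm loc}$, so we truncate once more.* Let $g_m$ be as in Lemma 4 and $\Phi_m=g_m(v)H(w)=g_m(v)H(v_{2m}-u_{2m})\in W^{1,p}_{\rm loc}$. By Step 1, $\nabla\Phi_m=g_m'(v)H(w)\nabla v$ a.e. So for every ball $B$,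
$$\int_B|\nabla\Phi_m|^p\,dx\le k^pm^{-p}\int_{B\cap\{v<2m\}}|\nabla v|^p\,dx=k^pm^{1-p}\cdot\frac1m\int_{B\cap\{v<2m\}}|\nabla v|^p\,dx\longrightarrow0$$
by Lemma 4(i). As $\Phi_m\to H(w)$ a.e. and boundedly, $H(w)\in W^{1,p}_{\rm loc}$ has zero gradient. So $H_{\epsilon,k}(w)$ is a.e. constant for all $\epsilon,k>0$. Letting $\epsilon\to0$, $\min\{w,k\}$ is a.e. constant; letting $k\to\infty$ and using $w<\infty$ a.e., $w=c$ a.e. with $0\le c<\infty$.

**Step 3: the constant is zero.** *Here the condition at infinity enters.* We have $v=u+c$ a.e., hence everywhere by the ess-liminf property in (K2). Then $v\ge c$, and $\liminf_{|x|\to\infty}v=0$ forces $c=0$. So $v=u$, and Theorem B is proved. $\square$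

**Proof of Corollary C.** If $p\ge n-1$, Theorem B applies to every admissible $\mathcal A$ and every $\sigma<<\mathrm{cap}_p$ with (F). If $1<p<n-1$, Theorem A provides an admissible $\mathcal A$ and a $\sigma<<\mathrm{cap}_p$ with (F) for which $(\ast)$ has two solutions, so the statement is false. That $\sigma$ satisfies $\sigma(B_R)\le CR$ for $R\ge1$, so $\sigma(B_R)=O(R)$ does not suffice in Theorem B. $\square$
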